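# Decoupling of martingale differences: the dyadic case implies the general case

## The theorem: from Paley–Walsh martingales to every filtration

Throughout, $X$ is a Banach space, $p\in[1,\infty)$, and $\|\cdot\|_p$ is the norm of $L^p(X)$ on the relevant probability space. "Rademachers" are independent random variables uniform on $\{\pm1\}$. Let $W_k$ be a simple symmetric random walk started at $0$, let $W_K^*=\max_{k\le K}|W_k|$, and let $B=B_p<\infty$ be a constant with
$$\|1+W_K^*\|_p\le B\sqrt K\qquad\text{for all }K\ge1 .$$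

**Theorem.** Suppose there is a constant $c\ge1$ such that
$$\Big\|\sum_{n=1}^N r_n\,v_n(r_1,\dots,r_{n-1})\Big\|_p\le c\,\Big\|\sum_{n=1}^N r_n'\,v_n(r_1,\dots,r_{n-1})\Big\|_p \tag{D}$$
for all $N$ and all maps $v_n:\{-1,1\}^{n-1}\to X$, where $(r_n)$ are Rademachers and $(r_n')$ is an independent copy of $(r_n)$. Put
$$K_0=\lceil 4B^2c^2\rceil,\qquad \kappa=2\sqrt{2K_0},\qquad L=\lceil 4c^2\kappa^2\rceil,\qquad C=2c\,(2^{L+1}+1).$$
Then the following hold.

1. For every $X$-valued $L^p$-martingale difference sequence $(d_n)$ with respect to an arbitrary filtration, with decoupled tangent sequence $(e_n)$, $\ \|\sum d_n\|_p\le C\,\|\sum e_n\|_p$. For $p=2$ one may take $B=3$, and then $C\le2^{1200c^4}$.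
2. For every adapted sequence $(d_n)\subset L^p$, with no centering assumption, $\ \|\sum\varepsilon_nd_n\|_p\le2^{L+1}\|\sum\varepsilon_ne_n\|_p$, where $(\varepsilon_n)$ are Rademachers independent of everything else.
3. For every adapted sequence $(d_n)\subset L^p$, with no centering assumption, $\ \|\sum d_n\|_p\le(1+2C)\,\|\sum e_n\|_p$.

Consequently, for every $X$ and every $p\in[1,\infty)$, upper decoupling in $L^p$ for dyadic martingales, for all martingale difference sequences, and for all adapted sequences are equivalent.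

The problem comes from Sonja Cox and Stefan Geiss, "On decoupling in Banach spaces", arXiv:1805.12377 (2018). It asks, for $p=2$, whether the upper decoupling inequality for dyadic martingale difference sequences implies it for all $L^2$-martingale difference sequences, in every Banach space. Part 1 says yes, with a new constant that depends only on the old one. The converse implications in the last sentence are trivial, because each of the three classes contains the previous one.

## Decoupled tangent sequences

We first make precise what $(e_n)$ is. All random variables are strongly (Bochner) measurable, so each is essentially separably valued and has regular conditional distributions. Let $(d_n)_{n=1}^N$ be $X$-valued on $(\Omega,\mathcal F,\mathbb P)$ and adapted to a filtration $(\mathcal F_n)_{n=0}^N$ in $\mathcal F$. Write $\mu_n$ for the regular conditional distribution of $d_n$ given $\mathcal F_{n-1}$; it is a random probability measure on $X$.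

**Definition** (in the sense of Kwapień and Woyczyński). Let $(\bar\Omega,\bar{\mathcal F},\bar{\mathbb P})$ be an enlargement of the probability space, i.e. $\mathcal F\subseteq\bar{\mathcal F}$ and $\bar{\mathbb P}|_{\mathcal F}=\mathbb P$, for instance a product $\Omega\times\Omega'$. A sequence $(e_n)_{n=1}^N$ on it is a *decoupled tangent sequence* of $(d_n)$ if there is a filtration $(\mathcal H_n)$ in $\bar{\mathcal F}$ with $\mathcal F_n\subseteq\mathcal H_n$ such that

- (i) $(d_n)$ and $(e_n)$ are $(\mathcal H_n)$-adapted, and the conditional distributions of $e_n$ and of $d_n$ given $\mathcal H_{n-1}$ both equal $\mu_n$;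
- (ii) there is a $\sigma$-algebra $\mathcal G$ with $\mathcal F_N\subseteq\mathcal G\subseteq\bar{\mathcal F}$ given which $e_1,\dots,e_N$ are independent, $e_n$ having conditional distribution $\mu_n$.

So $e_n$ sees the same past as $d_n$, namely the past of the *original* sequence, and otherwise uses its own fresh randomness. For example, let $U$ be uniform on $[0,1]$, let $r$ be an independent Rademacher, and put $d_1=U-\frac12$, $d_2=rU$, with $\mathcal F_0$ trivial, $\mathcal F_1=\sigma(U)$, $\mathcal F_2=\sigma(U,r)$. With fresh copies $U',r'$, a decoupled tangent sequence is $e_1=U'-\frac12$, $e_2=r'U$. Note that $e_2$ contains $U$ and not $U'$: given $\mathcal F_2$, $e_1$ and $e_2$ are independent, and $e_2$ is uniform on $\{\pm U\}$, which is exactly $\mu_2$.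

**Definition.** $X$ satisfies the *upper decoupling inequality* in $L^p$ for a class of sequences if there is a constant $c\ge1$ with $\|\sum d_n\|_p\le c\,\|\sum e_n\|_p$ for every finite $(d_n)\subset L^p$ in the class.

A *dyadic* (Paley–Walsh) martingale difference sequence is $d_n=r_nv_n(r_1,\dots,r_{n-1})$ with $\mathcal F_0$ trivial and $\mathcal F_n=\sigma(r_1,\dots,r_n)$; here $v_1$ is a constant. Given $\mathcal F_{n-1}$, $d_n$ is uniform on $\{\pm v_n\}$. With $\mathcal H_n=\sigma(r_k,r_k':k\le n)$ and $\mathcal G=\sigma(r_1,\dots,r_N)$, the sequence $e_n=r_n'v_n(r_1,\dots,r_{n-1})$ satisfies (i) and (ii). So (D) is exactly the dyadic upper decoupling inequality.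

**Only the law matters.** By (ii), the law of $(e_1,\dots,e_N)$ is $\mathbb E[\mu_1\otimes\cdots\otimes\mu_N]$. The right-hand sides in the Theorem depend only on this law. Hence we may use any realization in which, conditionally on some $\mathcal G\supseteq\mathcal F_N$, the $e_n$ are independent with laws $\mu_n$.

**We may assume $X$ separable, hence Polish.** Choose a closed separable subspace $X_0$ with $d_n\in X_0$ a.s. for all $n\le N$, and replace $d_n$ by $d_n1_{\{d_n\in X_0\}}$. This changes $d_n$ on a null set only. It preserves adaptedness, the martingale property and, a.s., the $\mu_n$; after a modification on a null set of $\mathcal F_{n-1}$, each $\mu_n(\omega,\cdot)$ is a probability measure on $X_0$. Property (D) passes to $X_0$ with the same $c$.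

## Four textbook tools

**Randomization lemma** (Kallenberg, *Foundations of Modern Probability*, 2nd ed., Lemma 3.22). If $\nu$ is a probability kernel from a measurable space $S$ to a Borel space $T$, there is a measurable $f:S\times[0,1]\to T$ such that $f(s,\theta)\sim\nu(s,\cdot)$ for every $s$, when $\theta$ is uniform on $[0,1]$. For instance, for $\nu(s,\cdot)=\frac12(\delta_s+\delta_{-s})$ one takes $f(s,\theta)=s$ if $\theta\le\frac12$ and $f(s,\theta)=-s$ otherwise.

**Contraction principle.** For real constants $a_n$ and $x_n\in X$, $\|\sum a_n\varepsilon_nx_n\|_p\le\max|a_n|\,\|\sum\varepsilon_nx_n\|_p$. Indeed the left side is a convex function of $a\in[-m,m]^N$, $m=\max|a_n|$, so its maximum is attained at a vertex, where $a_n=\pm m$; such signs do not change the law of $(\varepsilon_n)$.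

**Symmetrization.** If $\xi_n\in L^p(X)$ are independent, centered and independent of $(\varepsilon_n)$, then $\|\sum\varepsilon_n\xi_n\|_p\le2\|\sum\xi_n\|_p$. Condition on $\varepsilon$ and split into $\sum_{\varepsilon_n=1}\xi_n-\sum_{\varepsilon_n=-1}\xi_n$. Each partial sum is a conditional expectation of $\sum\xi_n$, so by Jensen its norm is at most $\|\sum\xi_n\|_p$.

**Random walk bounds.** Hoeffding's inequality gives $P(|W_K|\ge t)\le2e^{-t^2/2K}$, and Lévy's inequality gives $P(W_K^*\ge t)\le2P(|W_K|\ge t)\le4e^{-t^2/2K}$. Integrating the tail shows that $B_p$ exists. For $p=2$, Doob's inequality gives $\|W_K^*\|_2\le2\sqrt K$, so $\|1+W_K^*\|_2\le3\sqrt K$ and $B_2=3$ works.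

## Hilbert space, and a tree in $\ell_\infty$

If $X$ is a Hilbert space and $p=2$, martingale differences are orthogonal. So are the $e_n$, which are conditionally independent and centered. Hence
$$\Big\|\sum d_n\Big\|_2^2=\sum\mathbb E\|d_n\|^2=\sum\mathbb E\|e_n\|^2=\Big\|\sum e_n\Big\|_2^2,$$
and decoupling holds with constant $1$.

At the other extreme, let $X=\ell_\infty$ over the index set $\{\pm1\}^K$, with unit vectors $b_\pi$, and take
$$v_k(r_1,\dots,r_{k-1})=\sum_{\pi}1\{\pi_i=r_i\ \forall i<k\}\,\pi_k\,b_\pi .$$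
The coordinate $\pi$ follows the coins as long as they spell $\pi$, and stops after the first disagreement. In $\sum_kr_kv_k$ the coordinate $\pi=r$ equals $r_1\pi_1+\dots+r_K\pi_K=K$, so the norm is always at least $K$. Now decouple. Put $s_k=r_kr_k'$ and $W_k=s_1+\dots+s_k$; these $s_k$ are Rademachers. If $\pi$ first disagrees with $r$ at place $j$, then $\pi_k=r_k$ for $k<j$ and $\pi_j=-r_j$, so coordinate $\pi$ of $\sum_kr_k'v_k$ is $W_{j-1}-s_j$. If $\pi=r$ it is $W_K$. *All* coordinates are therefore bounded by $1+W_K^*$, although there are $2^K$ of them: they all read the same walk.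

For $K=3$ the decoupled coordinates are $-s_1$, $W_1-s_2$, $W_2-s_3$ and $W_3$. Taking $s_1=1$ without loss of generality, the norm is $3$ when $s_2=1$ (the values are $-1,0,1,3$ or $-1,0,3,1$) and $2$ when $s_2=-1$ (the values are $-1,2,-1,1$ or $-1,2,1,-1$). So the decoupled $L^2$ norm is $\sqrt{6.5}$, against at least $3$ for the coupled one.

In general the coupled norm is at least $K$ and the decoupled one at most $B\sqrt K$. Any $c$ that works for this space satisfies $c\ge\sqrt K/B$. In particular $c_0$, which contains all these spaces isometrically, satisfies (D) for no $c$. This tree will return, with random labels, as a consequence of (D) rather than as a counterexample.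

## Expanding each step into coins

The obvious plan for general $(d_n)$ is to generate each $d_n$ by many fair coins, write it as a sum of dyadic differences over those coins, and apply (D). The trouble shows already for a single step. Let $N=1$ and $d_1=\xi$. Then $e_1$ is a copy of $\xi$, and the two norms agree. If $\xi=\sum_kr_kv_k(r_1,\dots,r_{k-1})$, however, (D) gives $\|\xi\|_p\le c\,\|\sum_kr_k'v_k\|_p$, where the coins *inside* the step are now decoupled from each other. To return to $\|\xi\|_p$ one needs the reverse inequality $\|\sum r_k'v_k\|_p\le C'\|\sum r_kv_k\|_p$, and this is not part of the hypothesis.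

Nor does it follow from the hypothesis. Take $p=1$ and $X=L^1(\{\pm1\}^K)$ with the uniform probability. Property (D) holds with a constant that does not depend on $K$: for each fixed coordinate, Davis's inequality gives $\mathbb E|\sum r_kv_k|\le C_1\mathbb E(\sum v_k^2)^{1/2}$, and Khintchine's inequality gives $(\sum v_k^2)^{1/2}\le\sqrt2\,\mathbb E'|\sum r_k'v_k|$, where $\mathbb E'$ averages over $r'$; then integrate over the coordinate. Now let $\xi=2^K1_{\{\pi=r\}}-1$ as a function of $\pi$. Its norm in $X$ is $2(1-2^{-K})$. Since $2^k1\{\pi_i=r_i\ \forall i\le k\}$ is a martingale starting from $1$, its differences give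
$$\xi=\sum_kr_kv_k,\qquad v_k=2^{k-1}1\{\pi_i=r_i\ \forall i<k\}\,\pi_k .$$
With $s_k=r_kr_k'$, if $\pi$ first disagrees with $r$ at place $j$, then
$$\Big|\sum_kr_k'v_k(\pi)\Big|=\Big|\sum_{k<j}s_k2^{k-1}-s_j2^{j-1}\Big|=2^{j-1}-s_j\sum_{k<j}s_k2^{k-1},$$
because the top term dominates. This has mean $2^{j-1}$. In the same way, when $\pi=r$ the mean is $2^{K-1}$. The probabilities of these events are $2^{-j}$ and $2^{-K}$, so
$$\Big\|\sum_kr_k'v_k\Big\|_1=\sum_{j=1}^K2^{-j}2^{j-1}+2^{-K}2^{K-1}=\frac{K+1}2 .$$
The coin expansion loses a factor of order $K$ on a single step. The coins must therefore enter from outside, not from inside $d_n$. The next two lemmas are the tools for this.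

## Coins from outside: two lemmas

The first lemma says that (D) tolerates coefficients that depend on additional randomness, as long as each sign is fresh when it is used.

**Lemma 1.** Assume (D). Let $v_1,\dots,v_K\in L^p(X)$ and let $\rho_1,\dots,\rho_K$ be uniform on $\{\pm1\}$ such that, for each $k$, $\rho_k$ is independent of $\sigma(v_1,\rho_1,\dots,v_{k-1},\rho_{k-1},v_k)$. Let $(\rho_k')$ be Rademachers independent of $(v_k)$. Then $\|\sum\rho_kv_k\|_p\le c\,\|\sum\rho_k'v_k\|_p$.

*Proof.* **Step 1: rebuild the sequence from coins and independent noise.** On some space take $\theta_1,\dots,\theta_K$ uniform on $[0,1]$ and Rademachers $r_1,\dots,r_K,r_1',\dots,r_K'$, all independent. Apply the randomization lemma to the regular conditional law of $v_k$ given $(v_1,\rho_1,\dots,v_{k-1},\rho_{k-1})$, a kernel from $(X\times\{\pm1\})^{k-1}$ to $X$. This gives measurable $f_k$; define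
$$w_k=f_k(w_1,r_1,\dots,w_{k-1},r_{k-1},\theta_k).$$
We claim that $(w_1,r_1,\dots,w_K,r_K)$ has the law of $(v_1,\rho_1,\dots,v_K,\rho_K)$. Suppose this holds up to index $k-1$. Since $\theta_k$ is independent of $(w_1,r_1,\dots,w_{k-1},r_{k-1})$, the conditional law of $w_k$ given this vector is the chosen kernel, so adjoining $w_k$ on one side and $v_k$ on the other keeps the laws equal. Next, $r_k$ is uniform and independent of $(w_1,r_1,\dots,r_{k-1},w_k)$, which is a function of $\theta_1,\dots,\theta_k,r_1,\dots,r_{k-1}$. By hypothesis $\rho_k$ stands in the same relation to $(v_1,\rho_1,\dots,\rho_{k-1},v_k)$. So the laws agree up to index $k$.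

**Step 2: freeze the noise.** By recursion $w_k=F_k(\theta,r_1,\dots,r_{k-1})$ with $F_k$ jointly measurable. For fixed $\theta$ the sequence $r_kF_k(\theta,r_1,\dots,r_{k-1})$ is dyadic, so (D) applies to it. Raising (D) to the power $p$ and integrating over $\theta$ (Fubini) gives $\|\sum r_kw_k\|_p\le c\,\|\sum r_k'w_k\|_p$. The left side equals $\|\sum\rho_kv_k\|_p$ by Step 1. On the right, $(r_k')$ is independent of $(w_k)$, and $(w_k)$ has the law of $(v_k)$, so the norm equals $\|\sum\rho_k'v_k\|_p$. $\square$

The second lemma supplies fresh signs for an arbitrary adapted sequence. Put $d_n$ among conditionally i.i.d. copies at a random place; whoever sees only the resulting list cannot tell where $d_n$ sits.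

**Construction.** Let $(d_n)_{n\le N}\subset L^p$ be adapted and let $J$ be a finite set. By the randomization lemma with $S=(\Omega,\mathcal F_{n-1})$ and $T=X$, there are $\mathcal F_{n-1}\otimes\mathcal B[0,1]$-measurable $h_n$ with $h_n(\omega,\theta)\sim\mu_n(\omega,\cdot)$ for uniform $\theta$. On a product enlargement of $\Omega$ take $\theta_n^i$ ($i\in J$) uniform on $[0,1]$, $I_n$ uniform on $J$, and $\varepsilon_n$ uniform on $\{\pm1\}$, all independent of each other and of $\mathcal F$. Put $e_n^i=h_n(\cdot,\theta_n^i)$ and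
$$u_n^i=\begin{cases}d_n,&i=I_n,\\ e_n^i,&i\ne I_n,\end{cases}\qquad \mathcal A_{n}=\mathcal F_{n}\vee\sigma(\theta_k^i,I_k,\varepsilon_k:\ k\le n,\ i\in J).$$
Each $e_n^i$ has the law of $d_n$, so everything is in $L^p$.

**Lemma 2.** (a) For each $n$, $(I_n,\varepsilon_n)$ is independent of $\mathcal A_{n-1}\vee\sigma(u_n^i:i\in J)$. This $\sigma$-algebra contains all $u_k^i$ with $k\le n$ and all $I_k,\varepsilon_k$ with $k<n$. (b) For every map $\tau:J\to J$, given $\mathcal F\vee\sigma(I_k,\varepsilon_k:k\le N)$ the variables $e_n^{\tau(I_n)}$, $n\le N$, are independent with laws $\mu_n$. Hence $(e_n^{\tau(I_n)})_n$ is a realization of the decoupled tangent sequence, and the pair $(d_n)_n,(e_n^{\tau(I_n)})_n$ is independent of $(I_n,\varepsilon_n)_n$.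

*Proof.* **Step 1: $d_n$ and all the $e_n^i$ are i.i.d. given $\mathcal A_{n-1}$.** Let $f$ be bounded Borel, $A\in\mathcal F_{n-1}$, and let $H$ be an event in the noise with indices at most $n-1$. This noise is independent of $\mathcal F$, so
$$\mathbb E[f(d_n)1_A1_H]=\bar{\mathbb P}(H)\,\mathbb E\Big[1_A\int f\,d\mu_n\Big]=\mathbb E\Big[1_A1_H\int f\,d\mu_n\Big].$$
Such sets $A\cap H$ generate $\mathcal A_{n-1}$ and are stable under intersection, so $d_n$ has conditional law $\mu_n$ given $\mathcal A_{n-1}$. Next, $(\theta_n^i)_i$ is independent of $\mathcal A_{n-1}\vee\sigma(d_n)$ and $h_n$ depends on $\omega$ through $\mathcal F_{n-1}$ only. Hence, given $\mathcal A_{n-1}\vee\sigma(d_n)$, the $e_n^i$ are i.i.d. with law $\mu_n$. So, given $\mathcal A_{n-1}$, the $|J|+1$ variables $d_n,e_n^i$ are i.i.d. with law $\mu_n$.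

**Step 2: the place of $d_n$ is invisible.** Let $A$ be bounded and $\mathcal A_{n-1}$-measurable, $g$ bounded Borel on $X^J$, $i_0\in J$ and $\eta=\pm1$. On $\{I_n=i_0\}$ the family $u_n=(u_n^i)_i$ equals the family $\tilde u$ with $d_n$ at place $i_0$ and $e_n^i$ elsewhere. Since $(I_n,\varepsilon_n)$ is independent of $\mathcal A_{n-1}\vee\sigma(d_n,e_n^i:i\in J)$, Step 1 gives
$$\mathbb E[A\,g(u_n)1\{I_n=i_0,\varepsilon_n=\eta\}]=P(I_n=i_0,\varepsilon_n=\eta)\,\mathbb E[A\,g(\tilde u)]=P(I_n=i_0,\varepsilon_n=\eta)\,\mathbb E\Big[A\int g\,d\mu_n^{\otimes J}\Big].$$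
The last expectation does not depend on $(i_0,\eta)$; summing over $(i_0,\eta)$ shows that it equals $\mathbb E[A\,g(u_n)]$. This product formula is the independence in (a). The statement about the content of the $\sigma$-algebra is clear, since for $k<n$ the variables $d_k$, $e_k^i$, $I_k$, $\varepsilon_k$ are $\mathcal A_{n-1}$-measurable.

**Step 3: proof of (b).** Given $\mathcal F\vee\sigma(I_k,\varepsilon_k:k\le N)$ the indices $\tau(I_n)$ are fixed and the $\theta_n^i$ are still i.i.d. uniform. So the $e_n^{\tau(I_n)}=h_n(\cdot,\theta_n^{\tau(I_n)})$ are independent with laws $\mu_n$. The conditional law of the whole vector is $\mu_1\otimes\cdots\otimes\mu_N$, which is $\mathcal F$-measurable. Since $(d_n)$ is $\mathcal F$-measurable and $(I_n,\varepsilon_n)_n$ is independent of $\mathcal F$, the pair $(d_n)_n,(e_n^{\tau(I_n)})_n$ is independent of $(I_n,\varepsilon_n)_n$. $\square$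

## Swapping $d_n$ with one copy

Take $J=\{\pm1\}$ in the construction and write $s_n=I_n$, $e_n=e_n^{-s_n}$. This is Lemma 2(b) with $\tau(i)=-i$. Here $d_n$ sits at place $s_n$ and $e_n$ at place $-s_n$, so
$$d_n-e_n=s_n(u_n^{+1}-u_n^{-1}).$$

The purpose of this step is to reduce part 1 to sums with independent signs. Put $v_n=u_n^{+1}-u_n^{-1}$. By Lemma 2(a), $s_n$ is independent of a $\sigma$-algebra containing $v_1,s_1,\dots,v_{n-1},s_{n-1},v_n$. Moreover $(\varepsilon_n)$ is independent of $(v_n)$, which is built from $\mathcal F$, the $\theta_n^i$ and the $s_n$. Lemma 1 with $\rho_n=s_n$, $\rho_n'=\varepsilon_n$ gives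
$$\Big\|\sum(d_n-e_n)\Big\|_p\le c\,\Big\|\sum\varepsilon_nv_n\Big\|_p=c\,\Big\|\sum\varepsilon_ns_n(d_n-e_n)\Big\|_p=c\,\Big\|\sum\varepsilon_n(d_n-e_n)\Big\|_p . \tag{1}$$
The last equality holds because $(\varepsilon_ns_n)$ and $(\varepsilon_n)$ are both Rademacher sequences independent of $(d_n,e_n)_n$, by Lemma 2(b).

If $(d_n)$ is a martingale difference sequence, then $\mathbb E[e_n|\mathcal F]=\int x\,d\mu_n=\mathbb E[d_n|\mathcal F_{n-1}]=0$. So $\sum d_n=\mathbb E[\sum(d_n-e_n)|\mathcal F]$, and Jensen together with (1) gives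
$$\Big\|\sum d_n\Big\|_p\le c\,\Big(\Big\|\sum\varepsilon_nd_n\Big\|_p+\Big\|\sum\varepsilon_ne_n\Big\|_p\Big). \tag{2}$$
What is missing is part 2: a bound for $D=\|\sum\varepsilon_nd_n\|_p$ by $E=\|\sum\varepsilon_ne_n\|_p$.

One would try the swap again, with the sign included. Take the coin $r_n=\varepsilon_ns_n$, which is again independent of the past and of $u_n^{\pm1}$. Then $\sum r_nv_n=\sum\varepsilon_n(d_n-e_n)$, while the decoupled sum is $\sum r_n'v_n=\sum r_n's_n(d_n-e_n)$. By the argument that ended (1), *the two sides have the same norm*. Lemma 1 then says only that $1\le c$. In both sums $d_n$ carries a coefficient of absolute value $1$, and no information has been gained.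

The way out is to hide $d_n$ among $2^L$ copies indexed by $J=\{\pm1\}^L$, and to use $L$ coins for each $n$, $r_n=\varepsilon_nI_n\in\{\pm1\}^L$. Give $u_n^i$ the coefficient $\langle r_n,i\rangle=\sum_lr_{n,l}i_l$. In the coupled sum, $d_n$ sits at $i=I_n$ and has coefficient $\langle\varepsilon_nI_n,I_n\rangle=\varepsilon_nL$. In the decoupled sum its coefficient is $\langle r_n',I_n\rangle$, a sum of $L$ fresh signs, typically of size $\sqrt L$. For $L=2$ the coupled coefficients are $2\varepsilon_n$ at $I_n$, $-2\varepsilon_n$ at $-I_n$, and $0$ at the other two places, while the decoupled coefficient of $d_n$ is $0$ or $\pm2$, with $0$ having probability $\frac12$. If $L$ beats $c\cdot\text{const}\cdot\sqrt L$, we can absorb $D$.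

But "typically" is not enough. We need $\|\sum\zeta_nx_n\|_p\le\kappa\sqrt L\,\|\sum\varepsilon_nx_n\|_p$ for i.i.d. sums $\zeta_n$ of $L$ signs, with $\kappa$ independent of $L$ and of the number of vectors. In a general Banach space this is false. In $c_0$, with $x_1,\dots,x_m$ unit vectors, the left side is $\|\max_{n\le m}|\zeta_n|\|_p$, which tends to $L$ as $m\to\infty$, while $\|\sum\varepsilon_nx_n\|_p=1$. The contraction principle alone gives only the factor $L$, and then the resulting $LD\le cLD+\dots$ is useless. So (D) has to be used a second time, to exclude the behavior of $c_0$. The $\ell_\infty$ tree shows how.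

## Sparse selections of Rademacher sums

For $q\in[0,1]$ let $\varphi(q)$ be the best constant such that
$$\Big\|\sum\delta_n\varepsilon_nx_n\Big\|_p\le\varphi(q)\,\Big\|\sum\varepsilon_nx_n\Big\|_p$$
for all finite families $(x_n)\subset X$, where the $\delta_n$ (*selectors* of parameter $q$) are i.i.d. with $P(\delta_n=1)=q=1-P(\delta_n=0)$, independent of $(\varepsilon_n)$. In a Hilbert space with $p=2$, $\mathbb E\|\sum\delta_n\varepsilon_nx_n\|^2=q\sum\|x_n\|^2$, so $\varphi(q)=\sqrt q$ (for $X\neq\{0\}$). In $c_0$, unit vectors $x_1,\dots,x_m$ give $\|\sum\delta_n\varepsilon_nx_n\|_p^p=1-(1-q)^m\to1$, so $\varphi(q)=1$ for every $q>0$. Lemma 3 will show that under (D) $\varphi(q)\to0$ as $q\to0$, at a definite rate.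

Three general facts. By contraction, conditionally on $\delta$, $\varphi\le1$. A selector of parameter $qq'$ is a product of independent selectors $\delta_n,\delta_n'$ of parameters $q,q'$; conditioning on $\delta'$ and using the vectors $\delta_n'x_n$,
$$\Big\|\sum\delta_n\delta_n'\varepsilon_nx_n\Big\|_p\le\varphi(q)\Big\|\sum\delta_n'\varepsilon_nx_n\Big\|_p\le\varphi(q)\varphi(q')\Big\|\sum\varepsilon_nx_n\Big\|_p ,$$
so $\varphi(qq')\le\varphi(q)\varphi(q')$. Hence $\varphi$ is nondecreasing: for $q_1\le q_2$, $q_2>0$, $\varphi(q_1)\le\varphi(q_2)\varphi(q_1/q_2)\le\varphi(q_2)$.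

**Lemma 3.** Assume (D). Then $\varphi(2^{-K})\le Bc/\sqrt K$ for all $K\ge1$. Hence $\varphi(q)\le2^{-j}$ whenever $q\le2^{-K_0j}$, $j\ge1$.

*Proof.* **Step 1: give every vector a random label and follow it.** Let $\pi(n)=(\pi_1(n),\dots,\pi_K(n))$ be uniform on $\{\pm1\}^K$ and let $r_k,r_k'$ be Rademachers, with all $\pi(n),\varepsilon_n,r_k,r_k'$ independent. Put
$$v_k=\sum_n1\{\pi_i(n)=r_i\ \forall i<k\}\,\pi_k(n)\,\varepsilon_nx_n,\qquad k=1,\dots,K.$$
The variables $v_1,\dots,v_k,r_1,\dots,r_{k-1}$ are functions of $(\pi,\varepsilon,r_1,\dots,r_{k-1})$, which is independent of $r_k$; and $(r_k')$ is independent of $(\pi,\varepsilon,r)$. So Lemma 1 gives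
$$\Big\|\sum_kr_kv_k\Big\|_p\le c\,\Big\|\sum_kr_k'v_k\Big\|_p . \tag{3}$$
Let $j(n)=\min\{k:\pi_k(n)\ne r_k\}$, with $j(n)=\infty$ if there is no such $k$. The indicator in $v_k$ is $1$ exactly when $k\le j(n)$. Hence
$$\sum_kr_kv_k=\sum_nA_n\varepsilon_nx_n,\quad A_n=\sum_{k\le j(n)\wedge K}r_k\pi_k(n);\qquad\sum_kr_k'v_k=\sum_nA_n'\varepsilon_nx_n,\quad A_n'=\sum_{k\le j(n)\wedge K}r_k'\pi_k(n).$$

**Step 2: the coupled sum sees a sparse selection with weight $K$.** If $\pi(n)=r$ then $A_n=K$. Put $\delta_n=1\{\pi(n)=r\}$, so $K\delta_n=\delta_nA_n$. Given $r$, the $\delta_n$ are i.i.d. with parameter $2^{-K}$ and independent of $\varepsilon$. Contraction conditionally on $(\pi,r)$, with vectors $A_nx_n$ and coefficients $\delta_n\in\{0,1\}$, gives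
$$K\,\Big\|\sum\delta_n\varepsilon_nx_n\Big\|_p\le\Big\|\sum_kr_kv_k\Big\|_p .$$

**Step 3: the decoupled sum has all coefficients bounded by one walk.** Put $s_k=r_kr_k'$, which are Rademachers, and $W_k=\sum_{i\le k}s_i$. Since $\pi_k(n)=r_k$ for $k<j(n)$ and $\pi_{j(n)}(n)=-r_{j(n)}$, we have $A_n'=W_{j(n)-1}-s_{j(n)}$ if $j(n)\le K$, and $A_n'=W_K$ otherwise. So $|A_n'|\le1+W_K^*$ for *all* $n$ at once. Contraction conditionally on $(\pi,r,r')$ gives
$$\Big\|\sum_kr_k'v_k\Big\|_p\le\|1+W_K^*\|_p\,\Big\|\sum\varepsilon_nx_n\Big\|_p\le B\sqrt K\,\Big\|\sum\varepsilon_nx_n\Big\|_p .$$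

**Step 4: compare and iterate.** By (3), $K\|\sum\delta_n\varepsilon_nx_n\|_p\le cB\sqrt K\,\|\sum\varepsilon_nx_n\|_p$, which is the first claim. Since $K_0\ge4B^2c^2$, $\varphi(2^{-K_0})\le\frac12$. Submultiplicativity gives $\varphi(2^{-K_0j})\le2^{-j}$, and monotonicity gives the same for all $q\le2^{-K_0j}$. $\square$

Iterating converts the slow rate $K^{-1/2}$ into geometric decay, and this is what makes the integral in the next lemma converge.

**Lemma 4.** Assume (D). Let $\ell\ge1$ and let $\zeta_n$ be i.i.d., each distributed as a sum of $\ell$ Rademachers. Then $\|\sum\zeta_nx_n\|_p\le\kappa\sqrt\ell\,\|\sum\varepsilon_nx_n\|_p$ for all finite families $(x_n)\subset X$.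

*Proof.* **Step 1: slice $|\zeta_n|$ into selectors.** By symmetry $(\zeta_n)$ has the law of $(\varepsilon_n|\zeta_n|)$ with $\varepsilon$ independent of $\zeta$. Write $|\zeta_n|=\int_0^\ell1\{|\zeta_n|>t\}\,dt$. For fixed $t$ the indicators are i.i.d. selectors independent of $\varepsilon$. Minkowski's inequality, the substitution $t=\sqrt\ell\,s$, Hoeffding's bound $P(|\zeta_n|>\sqrt\ell\,s)\le2e^{-s^2/2}$ and monotonicity of $\varphi$ give
$$\Big\|\sum\zeta_nx_n\Big\|_p\le\int_0^\ell\varphi\big(P(|\zeta_1|>t)\big)\,dt\,\Big\|\sum\varepsilon_nx_n\Big\|_p\le\sqrt\ell\int_0^\infty\varphi\big(1\wedge2e^{-s^2/2}\big)\,ds\,\Big\|\sum\varepsilon_nx_n\Big\|_p .$$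

**Step 2: bound the integral by $\kappa$.** For $j\ge1$ put $s_j=(2\ln2\,(K_0j+1))^{1/2}$. Since $K_0j+1\le2K_0j$ and $4\ln2\le4$, $s_j\le2\sqrt{K_0j}$. If $s\ge s_j$ then $2e^{-s^2/2}\le2\cdot2^{-(K_0j+1)}=2^{-K_0j}$, so the integrand is at most $2^{-j}$ by Lemma 3. On $[0,s_1]$ it is at most $1$. The integral is therefore at most $s_1+\sum_{j\ge1}2^{-j}(s_{j+1}-s_j)$. With $S=\sum_{j\ge1}2^{-j}s_j$ we have $\sum_{j\ge1}2^{-j}s_{j+1}=2(S-s_1/2)=2S-s_1$, so this bound equals $S$. Finally, by Cauchy–Schwarz and $\sum_j2^{-j}=1$, $\sum_j2^{-j}j=2$,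
$$S\le2\sqrt{K_0}\sum_j2^{-j}\sqrt j\le2\sqrt{K_0}\Big(\sum_j2^{-j}j\Big)^{1/2}=2\sqrt{2K_0}=\kappa .\qquad\square$$

## Hiding $d_n$ among $2^L$ copies: proof of part 2

Let $(d_n)_{n\le N}\subset L^p$ be adapted, $D=\|\sum\varepsilon_nd_n\|_p$ and $E=\|\sum\varepsilon_ne_n\|_p$; then $D<\infty$. We show $D\le2^{L+1}E$.

**Step 1: set up the coins and apply Lemma 1.** Use the construction with $J=\{\pm1\}^L$, and add Rademachers $r_{n,l}'$ ($n\le N$, $l\le L$), independent of each other, of $\mathcal F$ and of all the other noise. Put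
$$r_n=(r_{n,1},\dots,r_{n,L})=\varepsilon_nI_n,\qquad v_{n,l}=\sum_{i\in J}i_l\,u_n^i .$$
The vector $r_n$ is uniform on $\{\pm1\}^L$, because $I_n$ is uniform and independent of $\varepsilon_n$; so its coordinates are independent Rademachers. As a function of $(I_n,\varepsilon_n)$ it is, by Lemma 2(a), independent of $\mathcal A_{n-1}\vee\sigma(u_n^i:i\in J)$. This $\sigma$-algebra contains all $v_{k,l}$ with $k\le n$ and all $r_k$ with $k<n$. Hence $r_{n,l}$ is independent of $\mathcal A_{n-1}\vee\sigma(u_n^i:i\in J)\vee\sigma(r_{n,1},\dots,r_{n,l-1})$, and in lexicographic order of $(n,l)$ the $(v_{n,l}),(r_{n,l})$ satisfy the hypothesis of Lemma 1. The $r_{n,l}'$ are independent of all $v_{n,l}$. So $\|M\|_p\le c\,\|M'\|_p$, where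
$$M=\sum_{n,l}r_{n,l}v_{n,l}=\sum_n\sum_{i\in J}\langle r_n,i\rangle u_n^i,\qquad M'=\sum_{n,l}r_{n,l}'v_{n,l}=\sum_n\sum_{i\in J}\langle r_n',i\rangle u_n^i .$$

**Step 2: in $M$, the variable $d_n$ has weight $L$.** We have $\langle r_n,I_n\rangle=\varepsilon_nL$. For $i\ne I_n$ write $i=I_nj$ (coordinatewise product) with $j\ne\mathbf 1=(1,\dots,1)$; then $\langle r_n,I_nj\rangle=\varepsilon_n\sum_lj_l$. Thus
$$M=L\sum_n\varepsilon_nd_n+\sum_{j\ne\mathbf 1}\Big(\sum_lj_l\Big)\sum_n\varepsilon_ne_n^{I_nj}.$$
By Lemma 2(b) with $\tau(i)=ij$, $(e_n^{I_nj})_n$ realizes the tangent sequence and is independent of $(\varepsilon_n)$, so $\|\sum_n\varepsilon_ne_n^{I_nj}\|_p=E$. By Cauchy–Schwarz, $\sum_{j\in J}|\sum_lj_l|\le2^L\sqrt L$, since $\sum_lj_l$ has mean square $L$ under the uniform law on $J$. Hence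
$$\|M\|_p\ge LD-2^L\sqrt L\,E .$$

**Step 3: in $M'$, every variable has weight of order $\sqrt L$.** In the same way,
$$M'=\sum_n\langle r_n',I_n\rangle d_n+\sum_{j\ne\mathbf 1}\sum_n\langle r_n',I_nj\rangle e_n^{I_nj}.$$
Given $\mathcal F$ and all $\theta_n^i,I_n$, for each fixed $j\in J$ the coefficients $\langle r_n',I_nj\rangle$, $n\le N$, are i.i.d. sums of $L$ Rademachers, and the vectors $d_n$, $e_n^{I_nj}$ are fixed. Lemma 4 with $\ell=L$, applied conditionally and integrated, bounds the first sum by $\kappa\sqrt L\,D$ and each of the other $2^L-1$ sums by $\kappa\sqrt L\,E$. So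
$$\|M'\|_p\le\kappa\sqrt L\,D+2^L\kappa\sqrt L\,E .$$

**Step 4: absorb.** Together,
$$LD\le c\kappa\sqrt L\,D+2^L\sqrt L\,(c\kappa+1)E .$$
By the choice of $L$, $\sqrt L\ge2c\kappa$, so $c\kappa\sqrt L\le L/2$. Since $D<\infty$, the first term on the right can be absorbed. Because $c\kappa\ge1$,
$$D\le\frac{2^{L+1}(c\kappa+1)}{\sqrt L}\,E\le2^{L+1}\,\frac{c\kappa+1}{2c\kappa}\,E\le2^{L+1}E .\qquad\square$$

## Martingale difference sequences: proof of part 1

Let $(d_n)$ be an $L^p$-martingale difference sequence. By (2), we have to bound $\|\sum\varepsilon_nd_n\|_p$ and $\|\sum\varepsilon_ne_n\|_p$. Part 2 bounds the first by $2^{L+1}\|\sum\varepsilon_ne_n\|_p$. Conditionally on $\mathcal F$ the $e_n$ are independent and centered, and they are independent of $(\varepsilon_n)$, so symmetrization, applied conditionally, gives $\|\sum\varepsilon_ne_n\|_p\le2\|\sum e_n\|_p$. Therefore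
$$\Big\|\sum d_n\Big\|_p\le c\,(2^{L+1}+1)\Big\|\sum\varepsilon_ne_n\Big\|_p\le2c\,(2^{L+1}+1)\Big\|\sum e_n\Big\|_p=C\,\Big\|\sum e_n\Big\|_p .$$

For $p=2$ take $B=3$. Then $K_0=\lceil36c^2\rceil\le37c^2$ and $4c^2\kappa^2=32c^2K_0\le1184c^4$, so $L\le1185c^4$. Since $2^{L+1}+1\le2^{L+2}$ and $c\le2^{c^4}$,
$$C\le c\,2^{L+3}\le c\,2^{1188c^4}\le2^{1189c^4}\le2^{1200c^4}.\qquad\square$$

## Removing the centering: proof of part 3

Let $(d_n)\subset L^p$ be adapted and put $a_n=\mathbb E[d_n|\mathcal F_{n-1}]$, so that $(d_n-a_n)$ is an $L^p$-martingale difference sequence. Realize $e_n=h_n(\cdot,\theta_n)$ with i.i.d. uniform $\theta_n$ independent of $\mathcal F$.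

**Step 1: the tangent sequence of the centered sequence.** Given $\mathcal F$, the variables $e_n-a_n$ are independent, and the law of $e_n-a_n$ is $\mu_n$ shifted by $-a_n$. Since $a_n$ is $\mathcal F_{n-1}$-measurable, this is the conditional law of $d_n-a_n$ given $\mathcal F_{n-1}$. So $(e_n-a_n)$ has the law of the decoupled tangent sequence of $(d_n-a_n)$, and part 1 gives $\|\sum(d_n-a_n)\|_p\le C\,\|\sum(e_n-a_n)\|_p$.

**Step 2: the predictable part.** Since $\mathbb E[\sum e_n|\mathcal F]=\sum a_n$, Jensen gives $\|\sum a_n\|_p\le\|\sum e_n\|_p$, and hence $\|\sum(e_n-a_n)\|_p\le2\|\sum e_n\|_p$. Therefore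
$$\Big\|\sum d_n\Big\|_p\le\Big\|\sum a_n\Big\|_p+C\,\Big\|\sum(e_n-a_n)\Big\|_p\le(1+2C)\,\Big\|\sum e_n\Big\|_p .\qquad\blacksquare$$
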